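# Two colors do not give infinitely many: ladder system uniformization on Aronszajn trees

## 1. From two colors to $n$ colors along a single branch

Throughout, $\lim$ is the set of nonzero countable limit ordinals, and $\forall^\infty$ means "for all but finitely many".

**Definition.** A *ladder system* on $\omega_1$ is a sequence $\mathbf C=(C_\alpha)_{\alpha\in\lim}$ such that each $C_\alpha$ is a cofinal subset of $\alpha$ of order type $\omega$. For a cardinal $\lambda\le\omega$, a *$\lambda$-coloring* of $\mathbf C$ is a sequence $\mathbf f=(f_\alpha)_{\alpha\in\lim}$ of maps $f_\alpha:C_\alpha\to\lambda$. A function $\varphi$ on $\omega_1$ *uniformizes* $\mathbf f$ if for every $\alpha\in\lim$ we have $\varphi(\xi)=f_\alpha(\xi)$ for $\forall^\infty\xi\in C_\alpha$.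

For example, at $\alpha=\omega\cdot(k+1)$ one may take $C_\alpha=\{\omega\cdot k+n:n<\omega\}$, and at $\alpha=\omega\cdot\omega$ one may take $\{\omega\cdot n:n<\omega\}$. One fact is used all the time: if $\beta<\alpha$, then $C_\alpha\cap\beta$ is finite, because $C_\alpha$ has order type $\omega$ and is cofinal in $\alpha$.

Countably many ladders never cause trouble. Given distinct $\alpha_0,\alpha_1,\dots$, any two of the sets $C_{\alpha_i}$ have finite intersection, by the fact just mentioned. So the sets $C_{\alpha_n}\setminus\bigcup_{i<n}C_{\alpha_i}$ are pairwise disjoint, and the $n$-th is cofinite in $C_{\alpha_n}$. Let $\varphi$ copy $f_{\alpha_n}$ on the $n$-th set. The difficulty is to serve all of $\lim$ at once.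

Suppose now that we can do this for two colors.

**Lemma 1.** If every $2$-coloring of $\mathbf C$ is uniformized by a function on $\omega_1$, then so is every $n$-coloring, for each $n<\omega$.

*Proof.* Choose $k$ with $n\le 2^k$ and write $f_\alpha(\xi)=\sum_{i<k}2^if^i_\alpha(\xi)$ in binary. Each $\mathbf f^i$ is a $2$-coloring. Let $\varphi^i$ uniformize it, with values other than $0,1$ replaced by $0$. Put $\varphi=\sum_{i<k}2^i\varphi^i$. For each $\alpha$, the set of $\xi\in C_\alpha$ with $\varphi(\xi)\ne f_\alpha(\xi)$ is contained in a union of $k$ finite sets, so it is finite. $\square$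

What changes if we want $\omega$ colors? We need infinitely many digits, and for each $\alpha$ the set of errors is a union of infinitely many finite sets. Nothing prevents this union from being all of $C_\alpha$. So the digit argument stops exactly at the step from $k$ to $\omega$. We want to know whether the implication itself stops there. The question is asked on trees, where there is a second obstacle.

## 2. Uniformization on a tree, and the theorem

Let $T$ be a tree of height $\omega_1$. Write $T_\alpha$ for its $\alpha$-th level. For $s\in T_\alpha$ and $\xi<\alpha$, let $s\upharpoonright\xi$ be the unique predecessor of $s$ in $T_\xi$. An *$\omega_1$-tree* is a tree of height $\omega_1$ with countable levels. An *Aronszajn tree* is an $\omega_1$-tree with no uncountable branch. It is *special* if it is a union of countably many antichains. Special Aronszajn trees exist in ZFC (a textbook theorem).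

**Definition.** A coloring $\mathbf f$ of $\mathbf C$ *has a $T$-uniformization* if there are a downward closed subtree $S\subseteq T$ of height $\omega_1$ (so $S$ meets every level of $T$) and a function $\varphi$ with domain $S$ such that for every $\alpha\in\lim$, every $s\in S_\alpha=S\cap T_\alpha$ and $\forall^\infty\xi\in C_\alpha$,
$$\varphi(s\upharpoonright\xi)=f_\alpha(\xi).$$
$\mathrm{Unif}(\lambda,T,\mathbf C)$ is the statement that every $\lambda$-coloring of $\mathbf C$ has a $T$-uniformization.

If $T=(\omega_1,<)$, then $S=T$ is forced, and we are back in Section 1. If $\varphi$ uniformizes $\mathbf f$ on $\omega_1$, then $s\mapsto\varphi(\mathrm{ht}(s))$ is a $T$-uniformization on $S=T$, for every $T$ of height $\omega_1$. On a general $T$, however, the proof of Lemma 1 breaks already for two digits. The uniformizations of the digits come with subtrees $S^0,S^1$, and nothing guarantees that $S^0\cap S^1$ has height $\omega_1$. For instance, when $T$ is a disjoint union of two trees of height $\omega_1$, the definition allows $S^0$ to be one of them and $S^1$ the other.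

**Problem** (D. T. Soukup, "Ladder system uniformization on trees I & II", arXiv:1806.03867 (2018)). Suppose that $T$ is an Aronszajn tree and $\mathbf C$ is a ladder system. Does $\mathrm{Unif}(2,T,\mathbf C)$ imply $\mathrm{Unif}(\omega,T,\mathbf C)$?

**Theorem 2.** The implication is not provable in ZFC. If ZFC is consistent, then it is consistent that there are a ladder system $\mathbf C$ and an Aronszajn tree $T$ such that $\mathrm{Unif}(2,T,\mathbf C)$ holds and $\mathrm{Unif}(\omega,T,\mathbf C)$ fails. In the model below this happens for every Aronszajn tree $T$ simultaneously.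

It follows from the next theorem.

**Theorem 3.** Assume $V\models\mathrm{CH}+2^{\aleph_1}=\aleph_2$ and let $\mathbf C\in V$ be any ladder system. There is a proper $\aleph_2$-c.c. forcing $P$ such that in $V^P$:

1. If $b:\omega_1\to\omega$ and $\mathbf g$ is a coloring of $\mathbf C$ with $g_\gamma(\xi)<b(\xi)$ for all $\gamma,\xi$, then there is $\varphi:\omega_1\to\omega$ with $\forall\gamma\in\lim\ \forall^\infty\xi\in C_\gamma\ \varphi(\xi)=g_\gamma(\xi)$. Hence $\mathrm{Unif}(n,T,\mathbf C)$ holds for every $n<\omega$ and every tree $T$ of height $\omega_1$.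
2. For every $\omega_1$-tree $T\in V$ there is an $\omega$-coloring $\mathbf f$ of $\mathbf C$ such that for every $\psi:T\to\omega$ there are stationarily many $\delta$ with
$$\forall s\in T_\delta\ \forall^\infty\xi\in C_\delta\quad \psi(s\upharpoonright\xi)<f_\delta(\xi).\tag{1}$$
Hence $\mathrm{Unif}(\omega,T,\mathbf C)$ fails.
3. Statement 2 holds for every $\omega_1$-tree $T\in V^P$.

*The two "hence"s.* In 1, let $b$ be constantly $n$ and use $S=T$ with $s\mapsto\varphi(\mathrm{ht}(s))$. In 2, suppose that $(S,\varphi)$ is a $T$-uniformization of $\mathbf f$. Put $\psi(t)=\varphi(t)$ if $t\in S$ and $\varphi(t)\in\omega$, and $\psi(t)=0$ otherwise. Take $\delta$ as in (1) and $s\in S_\delta$, which exists because $S$ meets every level. For $\forall^\infty\xi\in C_\delta$ we have $\psi(s\upharpoonright\xi)<f_\delta(\xi)$, so $\varphi(s\upharpoonright\xi)\neq f_\delta(\xi)$ (if $\varphi(s\upharpoonright\xi)\notin\omega$, this is trivial). This contradicts the choice of $(S,\varphi)$.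

*Theorem 3 implies Theorem 2.* Start with a model of GCH, for example $L$; this needs only the consistency of ZFC. Let $T\in V$ be a special Aronszajn tree. A proper forcing preserves $\omega_1$, so in $V^P$ the sequence $\mathbf C$ is still a ladder system and $T$ is still an $\omega_1$-tree. It is still a union of countably many antichains, and a branch meets each antichain at most once, so every branch is countable. Thus $T$ is Aronszajn in $V^P$. By 1, $\mathrm{Unif}(2,T,\mathbf C)$ holds; by 2, $\mathrm{Unif}(\omega,T,\mathbf C)$ fails. By 1 and 3 the same holds for every Aronszajn tree in $V^P$. $\square$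

*Remark (not used below).* ZFC does not refute the implication either. Under $\mathrm{MA}_{\aleph_1}$ every $\omega$-coloring of every ladder system is uniformized by a function on $\omega_1$ (Devlin–Shelah 1978), so $\mathrm{Unif}(\omega,T,\mathbf C)$ always holds.

In statement 3 the coloring depends on $T$. This cannot be avoided, by the following ZFC result, proved in Section 12.

**Proposition 4.** For every ladder system $\mathbf C$ and every $\omega$-coloring $\mathbf f$ of $\mathbf C$ there is an Aronszajn tree $T$ such that $\mathbf f$ has a $T$-uniformization.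

**Forcing facts that we use.** Stronger conditions are smaller.

* Let $M\prec H(\theta)$ be countable. Then $\delta=M\cap\omega_1$ is a countable limit ordinal, every countable element of $M$ is a subset of $M$, and every finite subset of $M$ is an element of $M$. If $\theta_0\in M$ with $H(\theta_0)\in H(\theta)$, then for each finite list of elements of $M\cap H(\theta_0)$ there is a countable $N\in M$ with $N\prec H(\theta_0)$ containing the list. Then $N\subseteq M$, and $N\cap\omega_1$ is an ordinal in $M$, so $N\cap\omega_1<\delta$.
* $P$ is *proper* if for all large regular $\theta$, all countable $M\prec H(\theta)$ with $P\in M$ and all $p\in P\cap M$, there is $q\le p$ that is *$(M,P)$-generic*: for each dense $D\in M$, the set $D\cap M$ is predense below $q$. It is enough that for every dense open $D\in M$, $q$ lies below some element of $D\cap M$. (Given a dense $D\in M$, apply this to its downward closure; by elementarity the element found in $M$ lies below some element of $D\cap M$.) Proper forcings preserve $\omega_1$, $\sigma$-closed forcings are proper, and countable support iterations of proper forcings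 are proper (Shelah).

## 3. A generic coloring escapes every tree of the ground model

We begin with the half of Theorem 3 that is easy in isolation: make $\mathrm{Unif}(\omega,T,\mathbf C)$ fail.

**Definition.** $R$ is the set of all functions $r$ with domain $\lim\cap\beta$ for some $\beta<\omega_1$ such that $r(\gamma):C_\gamma\to\omega$ for each $\gamma$, ordered by $\supseteq$.

$R$ is $\sigma$-closed (take unions), and for each $\varepsilon<\omega_1$ the set $\{r:\lim\cap\varepsilon\subseteq\operatorname{dom}r\}$ is dense. So $\mathbf f=\bigcup G$ is an $\omega$-coloring of $\mathbf C$.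

**Proposition 5.** Let $T$ be an $\omega_1$-tree. Then $R$ forces: for every $\psi:T\to\omega$ the set of $\delta$ satisfying (1) is stationary.

*Proof.* Let $r\in R$, and let $\dot\psi,\dot K$ be names for a function $T\to\omega$ and a club in $\omega_1$. Take a countable $M\prec H(\theta)$ containing everything, and $\delta=M\cap\omega_1$. Let $T_\delta=\{s_k:k<\omega\}$, let $(D_n)$ enumerate the dense open subsets of $R$ in $M$, and let $0=\varepsilon_0<\varepsilon_1<\cdots$ be cofinal in $\delta$. Build $r=r_0\ge r_1\ge\cdots$ in $M$ such that $r_{n+1}\in D_n$ and $r_{n+1}$ decides $\dot\psi(s_k\upharpoonright\xi)$ for all $k\le n$ and $\xi\in C_\delta\cap[\varepsilon_n,\varepsilon_{n+1})$. These are finitely many names, and they lie in $M$: each $T_\xi$ with $\xi<\delta$ is a countable element of $M$, so $s_k\upharpoonright\xi\in T_\xi\subseteq M$. For $\xi\in C_\delta\cap[\varepsilon_n,\varepsilon_{n+1})$ let $h(\xi)$ be the maximum of the decided values, $k\le n$. Let $u=\bigcup_nr_n$. By genericity its domain is $\lim\cap\delta$. So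
$$q=u\cup\{(\delta,h+1)\}\in R .$$
Let $q\in G$. For each $\varepsilon<\delta$ the conditions that force some $\eta>\varepsilon$ into $\dot K$ form a dense open set in $M$. Some $r_{n+1}\in M$ belongs to it, and by elementarity there is such an $\eta$ in $M\cap\omega_1=\delta$. So $\dot K[G]$ is unbounded in $\delta$, and $\delta\in\dot K[G]$. For each $k$ and each $\xi\in C_\delta\setminus\varepsilon_k$ we have $\psi(s_k\upharpoonright\xi)\le h(\xi)<f_\delta(\xi)$. So (1) holds at $\delta\in\dot K[G]$. $\square$

The proof has two parts: $M$ decides $\psi$ on all points below $T_\delta$, and then $f_\delta$, about which $M$ knows nothing, is chosen above. What changes when, after $R$, we must also uniformize all bounded colorings?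

## 4. Uniformizing one coloring by countable approximations

**Definition.** For a coloring $\mathbf g$ of $\mathbf C$ let $Q(\mathbf g)$ be the set of all $p:\beta\to\omega$, $\beta<\omega_1$, such that for every limit $\gamma\le\beta$ we have $p(\xi)=g_\gamma(\xi)$ for $\forall^\infty\xi\in C_\gamma$, ordered by $\supseteq$.

Note that $\gamma=\beta$ is included. A function on $\omega+1$ is a condition exactly if it agrees with $g_\omega$ at almost all points of $C_\omega$, and so is a function on $\omega$. A function on a finite ordinal is always a condition.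

**Lemma 6 (extension).** If $p\in Q(\mathbf g)$, $\operatorname{dom}p=\beta\le\gamma<\omega_1$, and $u$ is a finite function from a subset of $[\beta,\gamma)$ to $\omega$, then there is $p'\in Q(\mathbf g)$ with $p'\supseteq p\cup u$ and $\operatorname{dom}p'=\gamma$.

*Proof.* Induction on $\gamma$. If $\gamma=\beta$, then $u=\emptyset$ and $p'=p$. If $\gamma=\gamma^-+1>\beta$, first extend $p$ to domain $\gamma^-$ respecting $u\upharpoonright\gamma^-$. Then add the value $u(\gamma^-)$, or $0$ if $\gamma^-\notin\operatorname{dom}u$. This creates no new limit to check, since every limit $\le\gamma$ is $\le\gamma^-$.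

Let $\gamma>\beta$ be a limit. Choose $\beta=\gamma_0<\gamma_1<\cdots$ cofinal in $\gamma$ and let $p_0=p$. By the induction hypothesis, extend $p_n$ (with domain $\gamma_n$) to $p_{n+1}$ with domain $\gamma_{n+1}$, agreeing with $u$ on $\operatorname{dom}u\cap[\gamma_n,\gamma_{n+1})$ and with $g_\gamma$ on the finite set $(C_\gamma\cap[\gamma_n,\gamma_{n+1}))\setminus\operatorname{dom}u$. Let $p'=\bigcup_np_n$. A limit below $\gamma$ is at most some $\gamma_n$ and is handled by $p_n$. At $\gamma$ itself, $p'$ agrees with $g_\gamma$ on $C_\gamma$ outside the finite set $(C_\gamma\cap\beta)\cup\operatorname{dom}u$. $\square$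

Hence the generic function $\varphi$ for $Q(\mathbf g)$ is total on $\omega_1$, and it uniformizes $\mathbf g$.

**Lemma 7.** $Q(\mathbf g)$ is proper.

*Proof.* Let $M\prec H(\theta)$ be countable with $\mathbf g,\mathbf C,p\in M$, $\delta=M\cap\omega_1$, $(D_n)$ an enumeration of the dense open sets in $M$, and $\varepsilon_n\nearrow\delta$. An $M$-generic sequence has a union on $\delta$, and that union must agree with $g_\delta$ on almost all of $C_\delta$. The set $C_\delta$ is not in $M$, but its bounded pieces are finite. The danger is that a step into $D_n$ jumps past points of $C_\delta$ that have not been prepared. A small model bounds the jump in advance.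

Let $p_0=p$ and $\gamma_0=\operatorname{dom}p$. Given $p_n\in M$ with $\operatorname{dom}p_n\le\gamma_n<\delta$, pick a countable $N\in M$, $N\prec H(\theta_0)$ (with $\theta_0\in M$ large), containing $p_n,D_n,\gamma_n,\varepsilon_n,\mathbf g,\mathbf C$. Put $\gamma_{n+1}=N\cap\omega_1<\delta$; it exceeds $\gamma_n$ and $\varepsilon_n$. The set $B_n=C_\delta\cap[\gamma_n,\gamma_{n+1})$ is a finite subset of $N$, so $g_\delta\upharpoonright B_n\in N$. Using Lemma 6 in $N$, extend $p_n$ to $p_n'\supseteq g_\delta\upharpoonright B_n$, and then extend $p_n'$ to $p_{n+1}\in D_n\cap N$ with domain $>\varepsilon_n$. Since $p_{n+1}\in N$, $\operatorname{dom}p_{n+1}<\gamma_{n+1}$.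

The union of the $p_n$ has domain $\delta$ and agrees with $g_\delta$ on $C_\delta\setminus\gamma_0=\bigcup_nB_n$. Limits below $\delta$ are covered by some $p_n$. So it is a condition, and it lies below $p_{n+1}\in D_n\cap M$ for every $n$. $\square$

## 5. Why the order of choices becomes circular, and how boundedness helps

Let $\dot{\mathbf g}$ be an $R$-name for a $2$-coloring and consider the two-step iteration of $R$ and $Q(\dot{\mathbf g})$, which adds $\mathbf f$ and then $\varphi$. A sensible first attempt is to combine the proofs of Proposition 5 and Lemma 7: build a decreasing sequence $(r_n,\dot q_n)$ in $M$ that decides $\dot\psi(s_k\upharpoonright\xi)$ for $\xi\in C_\delta$, define $h$ from the decisions, and put $f_\delta=h+1$. The second coordinates need a lower bound, so the union of the $\dot q_n$ must agree with $\dot g_\delta$ on almost all of $C_\delta$. Here the attempt stops, because of a circle: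

* $f_\delta(\xi)$ must be larger than $\psi(s_k\upharpoonright\xi)$;
* $\psi(s_k\upharpoonright\xi)$ may depend on $\varphi(\xi)$ (for example $\psi(t)=\varphi(\mathrm{ht}(t))$);
* $\varphi(\xi)$ must equal $g_\delta(\xi)$;
* $g_\delta(\xi)$ may depend on $f_\delta(\xi)$ (for example $g_\gamma(\xi)=f_\gamma(\xi)\bmod 2$).

In this example of $\mathbf g$ one could still choose $f_\delta(\xi)\in\{h(\xi)+1,h(\xi)+2\}$ of the right parity. For an arbitrary name $\dot{\mathbf g}$, of which we know only that its values are $0$ and $1$, no such freedom is available.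

What we do know is that *there are only two candidates for $g_\delta(\xi)$*. So we do not guess; we prepare for both. Suppose $r$ forces $\operatorname{dom}\dot q\le\xi$. By Lemma 6 choose $R$-names $\dot q^0,\dot q^1$ forced to extend $\dot q$ and, below $r$, to take the value $i$ at $\xi$. Now:

* extend $(r,\dot q^0)$ to $(r_1,\dot q^0_1)$ deciding $\dot\psi(s\upharpoonright\xi)$;
* extend $(r_1,\dot q^1)$ to $(r_2,\dot q^1_1)$ deciding $\dot\psi(s\upharpoonright\xi)$.

The pairs $(r_2,\dot q_1^0)$ and $(r_2,\dot q_1^1)$ have *the same* first coordinate and both decide $\dot\psi(s\upharpoonright\xi)$. Let $h(\xi)$ be the maximum of the two decided values. Whatever $g_\delta(\xi)$ turns out to be, one of the two conditions is the right one, and $\psi(s\upharpoonright\xi)\le h(\xi)$. Finally the $Q(\dot{\mathbf g})$-coordinate of the limit condition is a name that reads $g_\delta$ and follows the correct guesses.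

Boundedness must be used: the maximum is over finitely many guesses. For an unbounded $\mathbf g$ the claim is false. If $\mathbf g=\mathbf f$, then $Q(\mathbf f)$ adds a function uniformizing $\mathbf f$.

In a long iteration, each relevant coordinate $\alpha$ and each $\xi$ needs a guess for $g^\alpha_\delta(\xi)$. The bound $b^\alpha(\xi)$ is itself only a name, and the conditions must share coordinates as long as their guesses agree. This is the following statement.

**Proposition 8.** Let $P=P_\kappa$ be a countable support iteration of $\langle\dot Q_\alpha:\alpha<\kappa\rangle$, $\kappa\ge1$, with $E\subseteq\kappa$, $0\notin E$, such that: if $\alpha\notin E$, then $\dot Q_\alpha$ is $R$ (computed in $V^{P_\alpha}$); if $\alpha\in E$, then $\dot Q_\alpha=Q(\dot{\mathbf g}^\alpha)$, where $\dot{\mathbf g}^\alpha,\dot b^\alpha$ are $P_\alpha$-names and it is forced that $\dot b^\alpha:\omega_1\to\omega$ and that $\dot{\mathbf g}^\alpha$ is a coloring of $\mathbf C$ with $\dot g^\alpha_\gamma(\xi)<\dot b^\alpha(\xi)$ for all $\gamma,\xi$. Let $T\in V$ be an $\omega_1$-tree and $\mathbf f$ the coloring added by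 $Q_0=R$. Then $P$ forces: for every $\psi:T\to\omega$ the set of $\delta$ satisfying (1) is stationary.

For $\kappa=1$ this is Proposition 5. Its proof occupies Sections 6–10.

**Conventions.** $P$ is proper, so $\omega_1$ is preserved. The trivial condition in every $Q_\alpha$ is $\emptyset$. Conditions $p\in P$ are functions on $\kappa$ with $p(\alpha)\in\mathcal N_\alpha$, where $\mathcal N_\alpha$ is a fixed set of $P_\alpha$-names forced by the trivial condition to lie in $\dot Q_\alpha$. For all but countably many $\alpha$, $p(\alpha)$ is the canonical name of $\emptyset$. The set $\mathcal N_\alpha$ is *full*: every $P_\alpha$-name forced to lie in $\dot Q_\alpha$ is forced equal to some member of $\mathcal N_\alpha$. As usual, $r\le p$ means $r\upharpoonright\alpha\Vdash r(\alpha)\le p(\alpha)$ for all $\alpha$. If $t\in P_\alpha$ and $t\le p\upharpoonright\alpha$, then $t^{\frown}p\upharpoonright[\alpha,\kappa)$ is a condition below $p$. Equality of values $p(\alpha)$ always means *literal* equality of names. For $\alpha=0$ we identify names with elements of $R$.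

## 6. Coherent families of conditions

**Definition.** For finite $a\subseteq E\times\omega_1$ and $m:a\to\omega\setminus\{0\}$ let $\Sigma(m)=\prod_{x\in a}m(x)$. So $\sigma\in\Sigma(m)$ is a *list of guesses*: $\sigma(\alpha,\xi)<m(\alpha,\xi)$ is a candidate for $g^\alpha_\delta(\xi)$. For $\sigma,\tau\in\Sigma(m)$ let $\Delta(\sigma,\tau)$ be the least $\alpha$ such that $\sigma(\alpha,\xi)\ne\tau(\alpha,\xi)$ for some $\xi$, and $\kappa$ if $\sigma=\tau$. A family $(p_\sigma)_{\sigma\in\Sigma(m)}$ in $P$ is *coherent* if for all $\sigma,\tau$
$$p_\sigma\upharpoonright\Delta(\sigma,\tau)=p_\tau\upharpoonright\Delta(\sigma,\tau).$$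

*Example.* Let $\kappa=3$, $E=\{1,2\}$, $a=\{(1,\xi),(2,\xi)\}$ and $m\equiv2$. Write $\sigma=ij$ with $i=\sigma(1,\xi)$ and $j=\sigma(2,\xi)$. Then $\Delta(00,01)=2$ and $\Delta(00,10)=\Delta(00,11)=1$. Coherence says that all four conditions share coordinate $0$, that $p_{00},p_{01}$ share coordinate $1$ and $p_{10},p_{11}$ share coordinate $1$; coordinate $2$ is free.

**Lemma 9 (amalgamation).** Let $(p_\tau)$ be coherent and $r\le p_{\sigma_0}$. Put $p'_\tau=r\upharpoonright\Delta\,{}^{\frown}\,p_\tau\upharpoonright[\Delta,\kappa)$ with $\Delta=\Delta(\sigma_0,\tau)$. Then $p'_\tau\le p_\tau$, $p'_{\sigma_0}=r$, and $(p'_\tau)$ is coherent.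

*Proof.* $p'_\tau$ is a condition below $p_\tau$ because $r\upharpoonright\Delta\le p_{\sigma_0}\upharpoonright\Delta=p_\tau\upharpoonright\Delta$. Since $\Delta(\sigma_0,\sigma_0)=\kappa$, $p'_{\sigma_0}=r$. For coherence take $\tau,\tau'$ and let $c=\Delta(\sigma_0,\tau)$, $c'=\Delta(\sigma_0,\tau')$.

If $c=c'$, then $\tau$ and $\tau'$ both agree with $\sigma_0$ below $c$, so $d:=\Delta(\tau,\tau')\ge c$. By coherence of the old family, $p'_\tau\upharpoonright d=r\upharpoonright c\,{}^{\frown}\,p_\tau\upharpoonright[c,d)=r\upharpoonright c\,{}^{\frown}\,p_{\tau'}\upharpoonright[c,d)=p'_{\tau'}\upharpoonright d$.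

If, say, $c<c'$, then $\tau'$ agrees with $\sigma_0$ at all coordinates $\le c$, while $\tau$ first differs from $\sigma_0$ at $c$. So $\Delta(\tau,\tau')=c$, and both restrictions to $c$ equal $r\upharpoonright c$. $\square$

## 7. Adding guesses for finitely many ladder points

The next lemma is the step from stage $n$ to stage $n+1$ of the construction. It opens new guesses for the points of $B$ at the coordinates in $F$, bounds them by numbers, and then makes decisions along all guesses simultaneously.

**Lemma 10 (one step).** Let $F\subseteq F'\subseteq E$ be finite, $\gamma<\omega_1$, $a\subseteq E\times\gamma$ finite, $m:a\to\omega\setminus\{0\}$, and $(p_\sigma)_{\sigma\in\Sigma(m)}$ coherent with $p_\sigma\upharpoonright\alpha\Vdash\operatorname{dom}p_\sigma(\alpha)\le\gamma$ for $\alpha\in F$. Let $B\subseteq\omega_1\setminus\gamma$ be finite, $D\subseteq P$ dense open, and $A$ a finite set of $P$-names for natural numbers. Put $a'=a\cup(F\times B)$. Then there are $m':a'\to\omega\setminus\{0\}$ extending $m$, a coherent family $(r_\sigma)_{\sigma\in\Sigma(m')}$ and $\gamma'<\omega_1$ such that for all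 $\sigma\in\Sigma(m')$:

1. $r_\sigma\le p_{\sigma\upharpoonright a}$;
2. for $(\alpha,\xi)\in F\times B$: $r_\sigma\upharpoonright\alpha\Vdash\dot b^\alpha(\xi)\le m'(\alpha,\xi)$, $\xi\in\operatorname{dom}r_\sigma(\alpha)$ and $r_\sigma(\alpha)(\xi)=\sigma(\alpha,\xi)$;
3. $r_\sigma\in D$ and $r_\sigma$ decides every name in $A$;
4. for $\alpha\in F'$: $r_\sigma\upharpoonright\alpha\Vdash\operatorname{dom}r_\sigma(\alpha)\le\gamma'$.

*Proof.* Note that $a\cap(F\times B)=\emptyset$, since $a\subseteq E\times\gamma$ and $B\cap\gamma=\emptyset$.

**Step 1: opening the guesses, coordinate by coordinate, upward.** Let $F=\{\alpha_1<\dots<\alpha_l\}$ and $a^j=a\cup(\{\alpha_1,\dots,\alpha_j\}\times B)$. By recursion on $j\le l$ we build $m^j:a^j\to\omega\setminus\{0\}$ extending $m$ and the previous $m^i$, and coherent $(p^j_\sigma)_{\sigma\in\Sigma(m^j)}$, such that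

* $p^j_\sigma\le p_{\sigma\upharpoonright a}$;
* (2) holds for $\alpha\in\{\alpha_1,\dots,\alpha_j\}$;
* $p^j_\sigma\upharpoonright\alpha_i\Vdash\operatorname{dom}p^j_\sigma(\alpha_i)\le\gamma$ for $i>j$.

For $j=0$ this is given. Assume stage $j$ and let $\alpha=\alpha_{j+1}$.

*First we bound $\dot b^\alpha$.* Run through $\sigma\in\Sigma(m^j)$ one at a time, writing $p_\sigma$ for the current conditions. Choose $t\le p_\sigma\upharpoonright\alpha$ in $P_\alpha$ deciding $\dot b^\alpha(\xi)$ for all $\xi\in B$, and amalgamate $r=t^{\frown}p_\sigma\upharpoonright[\alpha,\kappa)$ into the family by Lemma 9. Coordinates $\beta\ge\alpha$ of each $p_\tau$ do not change: if $\alpha\le\beta<\Delta(\sigma,\tau)$, the new coordinate is $r(\beta)=p_\sigma(\beta)=p_\tau(\beta)$, the last equality by coherence; if $\beta\ge\Delta(\sigma,\tau)$, nothing is changed at $\beta$. So for $i>j$ the domain requirement at $\alpha_i\ge\alpha$ persists: same coordinate, stronger condition below it. Property (2) at the earlier coordinates persists under strengthening. The decisions made earlier about $\dot b^\alpha$ also persist. When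 all $\sigma$ have been treated, let $m^{j+1}(\alpha,\xi)\ge1$ be at least the maximum of the finitely many decided values of $\dot b^\alpha(\xi)$, for $\xi\in B$.

*Then we split coordinate $\alpha$.* For each of the finitely many names $\dot x=p_\sigma(\alpha)$ and each of the finitely many functions $\rho:B\to\omega$ with $\rho(\xi)<m^{j+1}(\alpha,\xi)$, fix one name $\dot x^\rho\in\mathcal N_\alpha$, depending only on $(\dot x,\rho)$, that is forced to extend $\dot x$ and forced to contain $\rho$ if $\operatorname{dom}\dot x\le\gamma$. It exists by Lemma 6 in $V^{P_\alpha}$ (recall $B\cap\gamma=\emptyset$) and fullness; where $\operatorname{dom}\dot x>\gamma$, let it be $\dot x$. For $\sigma'\in\Sigma(m^{j+1})$ with $\sigma=\sigma'\upharpoonright a^j$, let $p^{j+1}_{\sigma'}$ be $p_\sigma$ with coordinate $\alpha$ replaced by $p_\sigma(\alpha)^\rho$, where $\rho(\xi)=\sigma'(\alpha,\xi)$ for $\xi\in B$. This is a condition below $p_\sigma$. Since $p_\sigma\upharpoonright\alpha\Vdash\operatorname{dom}p_\sigma(\alpha)\le\gamma$, it satisfies (2) at $\alpha$. The domain requirements for $i>j+1$ persist.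

*Coherence.* Let $\beta<\Delta(\sigma',\tau')$. Then $\sigma',\tau'$ agree at all coordinates $\le\beta$, so $\beta<\Delta(\sigma'\upharpoonright a^j,\tau'\upharpoonright a^j)$, and the old $\beta$-th coordinates coincide. If $\beta\ne\alpha$, they are unchanged. If $\beta=\alpha$, the functions $\rho$ for $\sigma'$ and $\tau'$ also coincide, so the new names are the same. (This is why $\dot x^\rho$ may depend only on $\dot x$ and $\rho$.)

**Step 2: meeting $D$, deciding $A$, bounding the domains.** Put $m'=m^l$ and start from $(p^l_\sigma)$. Call $r$ *determined* if $r\upharpoonright\alpha$ decides $\operatorname{dom}r(\alpha)$ for each $\alpha\in F'$. Below every condition there is a determined one in $D$ that decides all names in $A$. First get into $D$ and decide $A$. Then go through $\alpha\in F'$ in *decreasing* order, strengthening only $r\upharpoonright\alpha$ so that it decides $\operatorname{dom}r(\alpha)$. This leaves coordinates $\ge\alpha$ unchanged, so what was decided about larger elements of $F'$ stays decided.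

Run through $\sigma\in\Sigma(m')$ one at a time, strengthening the current condition at $\sigma$ to such an $r$ and amalgamating. Conditions at indices $\tau$ treated earlier stay in $D$ and keep deciding $A$. They also stay determined. For $\alpha\in F'$ with $\alpha<\Delta(\sigma,\tau)$, the new condition at $\tau$ agrees with the determined condition $r$ on $\alpha+1$. For $\alpha\ge\Delta(\sigma,\tau)$, the $\alpha$-th coordinate is unchanged and the part below $\alpha$ is stronger. Properties (1) and (2) persist under strengthening. At the end let $\gamma'$ be the maximum of the finitely many decided domains ($0$ if there are none). $\square$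

## 8. The construction below $\delta$

Suppose Proposition 8 fails. Then there are $p\in P$ and names $\dot\psi,\dot K$, forced by the trivial condition to be a function $T\to\omega$ and a club in $\omega_1$ (mix names), such that $p$ forces $\dot K$ to be disjoint from the set of $\delta$ satisfying (1) for $\dot\psi$.

Fix regular $\theta_0<\theta$ so large that $H(\theta_0)$ contains all objects named so far and $\mathcal P(P)$, that statements about forcing with $P$ such as Lemma 10 can be read off correctly in $H(\theta_0)$, and that $H(\theta_0)\in H(\theta)$. Let $M\prec H(\theta)$ be countable, containing $p,\dot\psi,\dot K,T,\mathbf C,\theta_0$ and the iteration (with $E$ and the names $\dot{\mathbf g}^\alpha,\dot b^\alpha$). Let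

* $\delta=M\cap\omega_1$ and $T_\delta=\{s_k:k<\omega\}$ (nonempty and countable; repetitions allowed);
* $(D_n)$ be an enumeration of the dense open subsets of $P$ in $M$, and $\varepsilon_n\nearrow\delta$;
* $M\cap E=\bigcup_nF_n$ with $F_n$ finite and increasing, $F_0=\emptyset$.

We build $\gamma_n<\delta$, finite $a_n\subseteq E\times\gamma_n$, $m_n:a_n\to\omega\setminus\{0\}$ and coherent families $(p^n_\sigma)_{\sigma\in\Sigma_n}$, where $\Sigma_n=\Sigma(m_n)$, all in $M$, with
$$p^n_\sigma\upharpoonright\alpha\Vdash\operatorname{dom}p^n_\sigma(\alpha)\le\gamma_n\qquad(\alpha\in F_n).\tag{2}$$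
Start with $\gamma_0=0$, $a_0=m_0=\emptyset$, $p^0_\emptyset=p$.

Given stage $n$, pick a countable $N\in M$, $N\prec H(\theta_0)$, containing the data of stage $n$, $F_n,F_{n+1},D_n,\varepsilon_n$, the iteration, $T$ and $\dot\psi$. Let $\gamma_{n+1}=N\cap\omega_1$, so $\max(\gamma_n,\varepsilon_n)<\gamma_{n+1}<\delta$. Put
$$B_n=C_\delta\cap[\gamma_n,\gamma_{n+1}),\qquad A_n=\{\dot\psi(s_k\upharpoonright\xi):k\le n,\ \xi\in B_n\}.$$
Both are finite, and both are elements of $N$: we have $B_n\subseteq\gamma_{n+1}\subseteq N$, and $s_k\upharpoonright\xi\in T_\xi\subseteq N$ because $T_\xi\in N$ is countable. Apply Lemma 10 inside $N$ (elementarity) with $F=F_n$, $F'=F_{n+1}$, $\gamma=\gamma_n$, $B=B_n$, $D=D_n$, $A=A_n$. The result $m_{n+1}$, $(p^{n+1}_\sigma)$, $\gamma'$ lies in $N$, so $\gamma'<\gamma_{n+1}$ and (2) holds at $n+1$. Also $a_{n+1}=a_n\cup(F_n\times B_n)\subseteq E\times\gamma_{n+1}$. So for all $\sigma\in\Sigma_{n+1}$: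

* (a) $p^{n+1}_\sigma\le p^n_{\sigma\upharpoonright a_n}$;
* (b) for $(\alpha,\xi)\in F_n\times B_n$: $p^{n+1}_\sigma\upharpoonright\alpha$ forces $\dot b^\alpha(\xi)\le m_{n+1}(\alpha,\xi)$, $\xi\in\operatorname{dom}p^{n+1}_\sigma(\alpha)$ and $p^{n+1}_\sigma(\alpha)(\xi)=\sigma(\alpha,\xi)$;
* (c) $p^{n+1}_\sigma\in D_n$, and it decides $\dot\psi(s_k\upharpoonright\xi)$ for $k\le n$, $\xi\in B_n$.

Let $m=\bigcup_nm_n$. Since $\gamma_n\nearrow\delta$, $C_\delta$ is the disjoint union of the $B_n$. Define $h:C_\delta\to\omega$: for $\xi\in B_n$, $h(\xi)$ is the maximum of the values of $\dot\psi(s_k\upharpoonright\xi)$ decided by $p^{n+1}_\sigma$, over $k\le n$ and $\sigma\in\Sigma_{n+1}$. This is a maximum of a finite set, and $h\in V$.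

## 9. A condition that follows the true guesses

We now have, for each $n$, a finite family of conditions, one for each list of guesses. We want one condition $q$ that forces the *correct* member of each family into the generic filter.

**Notation.** For $\alpha\le\kappa$ let $a_n^\alpha=a_n\cap(\alpha\times\omega_1)$ and $\Sigma_n^\alpha=\{\sigma\upharpoonright a^\alpha_n:\sigma\in\Sigma_n\}=\prod_{x\in a_n^\alpha}m(x)$. For $s\in\Sigma_n^\alpha$ let $p^n[s]=p^n_\sigma\upharpoonright\alpha$ for any $\sigma\in\Sigma_n$ extending $s$. This is well defined: two such $\sigma$ differ only at coordinates $\ge\alpha$, so coherence applies. Let $\sigma_n^\alpha$ be the name for the function on $a_n^\alpha$ given by $(\beta,\xi)\mapsto\dot g^\beta_\delta(\xi)$. (This makes sense, as $\xi\in C_\delta$ whenever $(\beta,\xi)\in a_n$.) It is a $P_\alpha$-name. So is $\sigma_n^{\alpha+1}$, up to equivalence, since $\dot{\mathbf g}^\alpha$ is a $P_\alpha$-name; the true guess at coordinate $\alpha$ is known *before* $Q_\alpha$ is forced with.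

We define $q$ with support $\subseteq M\cap\kappa$ by recursion and prove by induction:

* $(I_\alpha)$, $\alpha\le\kappa$: $q\upharpoonright\alpha\Vdash$ for all $n$: $\sigma^\alpha_n\in\Sigma_n^\alpha$ and $p^n[\sigma_n^\alpha]\in G_\alpha$.
* $(J_\alpha)$, $\alpha<\kappa$: $q\upharpoonright\alpha\Vdash$ for all $n$: $\sigma_n^{\alpha+1}\in\Sigma_n^{\alpha+1}$ and $q(\alpha)\le p^n[\sigma_n^{\alpha+1}](\alpha)$ in $\dot Q_\alpha$.

$(I_0)$ is trivial. Moreover $(I_\alpha)$ and $(J_\alpha)$ give $(I_{\alpha+1})$: we have $p^n[\sigma_n^{\alpha+1}]\upharpoonright\alpha=p^n[\sigma_n^\alpha]\in G_\alpha$, and coordinate $\alpha$ of $p^n[\sigma_n^{\alpha+1}]$ is weaker than $q(\alpha)$, which is in the generic filter at $\alpha$. It remains to show that $(I_\alpha)$ implies $(J_\alpha)$ for a suitable $q(\alpha)$, and to prove $(I_\alpha)$ at limits.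

**Step 1: $(J_\alpha)$ for $\alpha\notin M$ (nothing happens here).** Put $q(\alpha)=\emptyset$. Each $p^n_\sigma$ is in $M$ and its support is countable, so the support is contained in $M$ and $p^n_\sigma(\alpha)=\emptyset$. Also $a_n\subseteq M$, so $a_n^{\alpha+1}=a_n^\alpha$. So $(J_\alpha)$ follows from $(I_\alpha)$.

**Step 2: $(J_\alpha)$ for $\alpha\in M$: the true guesses are on the list, and they give an increasing chain.** Work in $V[G_\alpha]$ with $q\upharpoonright\alpha\in G_\alpha$. If $(\alpha,\xi)\in a_n$, then $(\alpha,\xi)\in F_i\times B_i$ for some $i<n$. By (b) at stage $i+1$ and (a), the condition $p^n[\sigma_n^\alpha]\in G_\alpha$ forces $\dot b^\alpha(\xi)\le m(\alpha,\xi)$. So $g^\alpha_\delta(\xi)<b^\alpha(\xi)\le m(\alpha,\xi)$. Hence $\sigma_n^{\alpha+1}\in\Sigma_n^{\alpha+1}$.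

Let $u_n=p^n[\sigma_n^{\alpha+1}](\alpha)$, evaluated by $G_\alpha$. Take $\sigma\in\Sigma_{n+1}$ extending $\sigma_{n+1}^{\alpha+1}$; then $\sigma\upharpoonright a_n$ extends $\sigma_n^{\alpha+1}$. By (a), $p^{n+1}_\sigma\upharpoonright\alpha=p^{n+1}[\sigma^\alpha_{n+1}]$ forces $p^{n+1}_\sigma(\alpha)\supseteq p^n_{\sigma\upharpoonright a_n}(\alpha)$, and it belongs to $G_\alpha$. So $u_{n+1}\supseteq u_n$. Let $u=\bigcup_nu_n$.

We shall find an element of $Q_\alpha$ extending all $u_n$. By fullness, $q(\alpha)\in\mathcal N_\alpha$ is then chosen as a name for this element if $q\upharpoonright\alpha\in G_\alpha$ and for $\emptyset$ otherwise, and $(J_\alpha)$ holds. There are three cases.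

**Step 3: $\alpha\notin E$, $\alpha\ne0$.** Here $u\in R$, being the union of a countable chain in $R$ that belongs to $V[G_\alpha]$. Use $u$.

**Step 4: $\alpha=0$ (here $f_\delta$ is chosen).** Since $0\notin E$, $a_n^1=\emptyset$ and all $p^n_\sigma(0)$, $\sigma\in\Sigma_n$, coincide. So $u_n=p^n_\sigma(0)\in R\cap M$ and $\operatorname{dom}u_n\subseteq\delta$. For each $\varepsilon<\delta$ the dense open set $\{r\in P:\lim\cap\varepsilon\subseteq\operatorname{dom}r(0)\}$ is in $M$, hence is some $D_n$. So $\operatorname{dom}u=\lim\cap\delta$ by (c). Let
$$q(0)=u\cup\{(\delta,h+1)\}\in R,\qquad (h+1)(\xi)=h(\xi)+1.$$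
This is legitimate because $h\in V$: it was computed from all guesses, so it does not need to know which ones are right.

**Step 5: $\alpha\in E$ (here the guesses pay off).** Say $\alpha\in F_{i_0}$. For $n\ge i_0$, (2) and $p^n[\sigma_n^\alpha]\in G_\alpha$ give $\operatorname{dom}u_n\le\gamma_n<\delta$. For each $\varepsilon<\delta$ the set $\{r\in P:r\upharpoonright\alpha\Vdash\varepsilon\le\operatorname{dom}r(\alpha)\}$ is open, dense by Lemma 6, and in $M$. Hence it is some $D_n$, and $\operatorname{dom}u_{n+1}\ge\varepsilon$. Thus $\operatorname{dom}u=\delta$. We check that $u\in Q_\alpha$.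

* For limit $\gamma<\delta$ there is $n$ with $\gamma\le\operatorname{dom}u_n$. Then $u\upharpoonright C_\gamma=u_n\upharpoonright C_\gamma$, which agrees with $g^\alpha_\gamma$ up to finitely many points because $u_n\in Q_\alpha$.
* For $\gamma=\delta$: let $\xi\in B_i$ with $i\ge i_0$. Then $(\alpha,\xi)\in F_i\times B_i\subseteq a_{i+1}$, so by (b)
$$u(\xi)=u_{i+1}(\xi)=\sigma_{i+1}^{\alpha+1}(\alpha,\xi)=g^\alpha_\delta(\xi).$$
This covers all $\xi\in C_\delta$ except those in the finitely many finite sets $B_i$, $i<i_0$.

Use $u$. This completes $(J_\alpha)$ in all cases.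

**Step 6: $(I_\alpha)$ for limit $\alpha$.** The support of $q\upharpoonright\alpha$ is countable, so $q\upharpoonright\alpha$ is a condition. Fix $n$. As $a_n$ is finite, there is $\beta_0<\alpha$ with $a_n^\alpha=a_n^{\beta_0}$. So $\sigma_n^\alpha=\sigma_n^\beta$ for $\beta\in[\beta_0,\alpha]$, and by $(I_{\beta_0})$ it is forced to be in $\Sigma_n^{\beta_0}=\Sigma_n^\alpha$.

Let $t\le q\upharpoonright\alpha$. By $(I_{\beta_0})$ some $t_1\le t\upharpoonright\beta_0$ decides $\sigma_n^{\beta_0}=s$ with $s\in\Sigma_n^{\beta_0}$, and $t_1\Vdash p^n[s]\in G_{\beta_0}$. So $t_1$ and $p^n[s]$ are compatible. Fix $\sigma\in\Sigma_n$ extending $s$, and let $t_0$ be a common extension of $t_1$ and $p^n[s]=p^n_\sigma\upharpoonright\beta_0$. Put $t'=t_0{}^{\frown}t\upharpoonright[\beta_0,\alpha)\le t$. For $\beta\in[\beta_0,\alpha)$, $t'\upharpoonright\beta\le q\upharpoonright\beta$ forces $\sigma_n^{\beta+1}=s$. Hence by $(J_\beta)$ it forces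
$$t'(\beta)=t(\beta)\le q(\beta)\le p^n[s](\beta)=p^n_\sigma(\beta),$$
where now $s$ is read in $\Sigma_n^{\beta+1}$. So $t'\le p^n_\sigma\upharpoonright\alpha$, and $t'\Vdash p^n[\sigma_n^\alpha]\in G_\alpha$. Such $t'$ are dense below $q\upharpoonright\alpha$, so $(I_\alpha)$ holds.

## 10. The contradiction at level $\delta$

We finish the proof of Proposition 8. Let $G\ni q$ be $P$-generic and $\sigma_n=\sigma_n^\kappa[G]\in\Sigma_n$. By $(I_\kappa)$, $p^n_{\sigma_n}\in G$ for all $n$. In particular $p=p^0_\emptyset\in G$.

**Step 1: $\delta\in\dot K[G]$.** For every $n$ we have $p^{n+1}_{\sigma_{n+1}}\in G\cap D_n\cap M$. For each $\varepsilon<\delta$ the set of conditions that force $\eta\in\dot K$ for some $\eta>\varepsilon$ is dense open and in $M$. For a condition of this set that lies in $M$, such an $\eta$ can be found in $M\cap\omega_1=\delta$. So $\dot K[G]\cap\delta$ is unbounded in $\delta$, and $\delta\in\dot K[G]$.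

**Step 2: (1) holds at $\delta$.** By the choice of $q(0)$, $f_\delta=h+1$. For $k\le n$ and $\xi\in B_n$, the condition $p^{n+1}_{\sigma_{n+1}}\in G$ decides $\dot\psi(s_k\upharpoonright\xi)$, so
$$\psi(s_k\upharpoonright\xi)\le h(\xi)<f_\delta(\xi).$$
For fixed $k$ this holds for all $\xi\in C_\delta\setminus\gamma_k$, hence for all but finitely many $\xi\in C_\delta$.

So $\delta$ belongs both to $\dot K[G]$ and to the set that $p\in G$ forces $\dot K$ to avoid, a contradiction. $\square$

## 11. Iterating $\omega_2$ times

We prove Theorem 3. Assume CH and $2^{\aleph_1}=\aleph_2$. Call $\lambda+k$, with $\lambda$ zero or limit and $k<\omega$, even or odd according to $k$. Let $P=P_{\omega_2}$ be the countable support iteration with $\dot Q_\alpha=R$ for even $\alpha$ and $\dot Q_\alpha=Q(\dot{\mathbf g}^\alpha)$ for odd $\alpha$. A bookkeeping runs through all pairs of names $(\dot b,\dot{\mathbf g})$ forced by the trivial condition to be a function $b:\omega_1\to\omega$ and a coloring of $\mathbf C$ with $g_\gamma(\xi)<b(\xi)$. Every pair of this kind in an extension has such a name, by mixing with the pair $b\equiv1$,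 $\mathbf g\equiv0$.

**Step 1: the bookkeeping is possible.** We use the following standard facts (Shelah, *Proper and Improper Forcing*, Ch. III, in particular §4; Abraham, *Proper Forcing*, Handbook of Set Theory, §2). Let $P_{\omega_2}$ be a countable support iteration of length $\omega_2$ over a model of CH, whose iterands are forced to be proper and of size $\le\aleph_1$. Then for $\alpha<\omega_2$, $P_\alpha$ has a dense subset of size $\le\aleph_1$ and forces CH, and $P_{\omega_2}$ is proper and $\aleph_2$-c.c.

Our iterands are proper: $R$ is $\sigma$-closed, and Lemma 7 handles $Q(\mathbf g)$. Their conditions are coded by countable sequences of reals, so they have size $\le2^{\aleph_0}$, which is $\aleph_1$ in $V^{P_\alpha}$ by induction on $\alpha$. A pair $(b,\mathbf g)$ is coded by a subset of $\omega_1$. A dense set of size $\aleph_1$ has at most $2^{\aleph_1}$ antichains, so there are at most $(2^{\aleph_1})^{\aleph_1}=2^{\aleph_1}=\aleph_2$ nice $P_\alpha$-names for such pairs. By the $\aleph_2$-c.c., a nice $P_{\omega_2}$-name for a subset of $\omega_1$ involves at most $\aleph_1$ conditions, whose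 countable supports are together bounded in $\omega_2$. So every object in $V[G]$ coded by a subset of $\omega_1$ lies in $V[G_\beta]$ for some $\beta<\omega_2$.

Fix a map $\pi$ from the odd ordinals below $\omega_2$ onto $\omega_2\times\omega_2$ such that $\pi(\alpha)=(\beta,i)$ implies $\beta\le\alpha$. (Take a map with every value attained cofinally often, and change the value to $(0,0)$ when $\beta>\alpha$.) At odd $\alpha$ with $\pi(\alpha)=(\beta,i)$, use the $i$-th pair of nice $P_\beta$-names, read as $P_\alpha$-names. Then every pair $(b,\mathbf g)\in V[G]$ is treated.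

**Step 2: statement 1.** Every such pair is treated at some odd stage $\alpha$, and $Q_\alpha$ adds $\varphi:\omega_1\to\omega$ uniformizing $\mathbf g$.

**Step 3: statement 2.** This is Proposition 8 in $V$ with $\kappa=\omega_2$ and $E$ the set of odd ordinals below $\omega_2$; $\mathbf f$ is the coloring added at stage $0$.

**Step 4: statement 3.** Let $T\in V[G]$ be an $\omega_1$-tree. Without loss of generality its underlying set is $\omega_1$, so it is coded by a subset of $\omega_1$, and $T\in V[G_\alpha]$ for some even $\alpha<\omega_2$. It is an $\omega_1$-tree there too: a level that is uncountable in $V[G_\alpha]$ would be a subset of $\omega_1$ of order type $\omega_1$, and would stay uncountable because $\omega_1$ is preserved. By the standard factorization of countable support iterations of proper forcings (Shelah, op. cit., Ch. III; Goldstern, *Tools for your forcing construction*), $V[G]$ is a generic extension of $V[G_\alpha]$ by the countable support iteration, computed in $V[G_\alpha]$, of $\langle\dot Q_\beta:\alpha\le\beta<\omega_2\rangle$. Its first iterand is $R$, and each iterand is of one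 of the two allowed kinds. By Proposition 8 applied in $V[G_\alpha]$, the coloring added at stage $\alpha$ is as required. (The factorization is used only here. Statements 1 and 2 already give the consistency result for one $\mathbf C$ and one $T$.) $\square$

So even the uniformization on $\omega_1$ itself of all colorings bounded by an arbitrary function $b:\omega_1\to\omega$ does not suffice for $\mathrm{Unif}(\omega,T,\mathbf C)$.

## 12. An Aronszajn tree tailored to one coloring

We prove Proposition 4. Let $\mathbf f$ be an $\omega$-coloring of $\mathbf C$. Write $x=^*y$ if two functions with the same domain differ at only finitely many points.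

**Step 1: a coherent sequence that carries the colors.** We build $t_\alpha=(u_\alpha,e_\alpha):\alpha\to\omega\times\omega$ for $\alpha<\omega_1$ such that

* $e_\alpha$ is finite-to-one;
* $t_\beta\upharpoonright\alpha=^*t_\alpha$ for $\alpha<\beta$;
* $u_\alpha(\xi)=f_\gamma(\xi)$ for $\forall^\infty\xi\in C_\gamma$, for all limit $\gamma\le\alpha$.

The coordinate $u$ will uniformize, and the coordinate $e$ will rule out uncountable branches. Put $t_0=\emptyset$ and $t_{\alpha+1}=t_\alpha\cup\{(\alpha,(0,0))\}$; the three requirements pass on.

For limit $\gamma$ choose $0=\gamma_0<\gamma_1<\cdots$ cofinal in $\gamma$. On the block $[\gamma_n,\gamma_{n+1})$ let $t_\gamma$ be $t_{\gamma_{n+1}}$ with two finite modifications. First, set $u_\gamma(\xi)=f_\gamma(\xi)$ for $\xi$ in the finite set $C_\gamma\cap[\gamma_n,\gamma_{n+1})$. Second, replace $e$-values $<n$ by $n$; this affects finitely many places since $e_{\gamma_{n+1}}$ is finite-to-one. Then: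

* $t_\gamma\upharpoonright\gamma_m=^*t_{\gamma_m}$ for each $m$, because on each of the finitely many blocks $n<m$ we have $t_\gamma=^*t_{\gamma_{n+1}}=^*t_{\gamma_m}$. Hence $t_\gamma\upharpoonright\beta=^*t_\beta$ for all $\beta<\gamma$ (choose $m$ with $\beta\le\gamma_m$).
* $e_\gamma$ is finite-to-one, because the value $k$ occurs only in the blocks $n\le k$, and only finitely often in each.
* $u_\gamma$ agrees with $f_\gamma$ on all of $C_\gamma$. For limit $\beta<\gamma$ it agrees with $f_\beta$ at almost all points of $C_\beta$, since $t_\gamma\upharpoonright\beta=^*t_\beta$.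

**Step 2: the tree.** Let $T_\alpha=\{t:\alpha+1\to\omega\times\omega:\ t=^*t_{\alpha+1}\}$ and $T=\bigcup_\alpha T_\alpha$, ordered by inclusion. If $t\in T_\alpha$ and $\xi<\alpha$, then $t\upharpoonright(\xi+1)=^*t_{\alpha+1}\upharpoonright(\xi+1)=^*t_{\xi+1}$. So the level-$\xi$ predecessor of $t$ is $t\upharpoonright(\xi+1)\in T_\xi$, and $T_\alpha$ is the $\alpha$-th level. It is nonempty, and it is countable because a function from a countable set to a countable set has only countably many finite modifications. So $T$ has height $\omega_1$ and countable levels.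

An uncountable branch would give $e:\omega_1\to\omega$ with all $e\upharpoonright\alpha$, $\alpha<\omega_1$, finite-to-one. This is impossible: some fiber of $e$ is uncountable, and hence has an infinite intersection with some $\alpha<\omega_1$. So $T$ is Aronszajn.

**Step 3: the uniformization.** For $t\in T_\xi$ let $\varphi(t)$ be the first coordinate of $t(\xi)$. Let $\alpha$ be a limit and $s\in T_\alpha$. The value of $\varphi$ at the level-$\xi$ predecessor $s\upharpoonright(\xi+1)$ of $s$ is the first coordinate of $s(\xi)$. Since $s=^*t_{\alpha+1}$, for $\forall^\infty\xi\in C_\alpha$ this is $u_{\alpha+1}(\xi)=f_\alpha(\xi)$. So $\varphi$, with $S=T$, is a $T$-uniformization of $\mathbf f$. $\square$
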